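\title{The number of integer matrices with reducible characteristic polynomial}

\begin{abstract}
Let $N(n,B)$ be the number of $n\times n$ integer matrices with entries bounded by $B$ in absolute value whose characteristic polynomial is reducible over $\mathbb{Z}$. We prove that $N(n,B)$ has order of growth $B^{n^2-n+1}\log B$ for every $n\ge 3$, which settles a conjecture from a paper of Rivin. We count pairs consisting of a matrix and a rational subspace that it preserves, and bound the number of such pairs by an integral over $SL_n(\mathbb{R})$ in which the off-diagonal block of the matrix is averaged over a torus. This gives the bound $B^{n^2-d(n-d)}\log B$ for matrices whose characteristic polynomial has a coprime factorization with degrees $d$ and $n-d$, and the bound $B^{n^2-n}\log B$ for matrices whose characteristic polynomial is reducible but has no integer root.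
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the result}

Let $n\ge 2$ and $B\ge 2$ be integers. We say that a matrix $M\in M_n(\mathbb{Z})$ is \emph{in the box} if all its entries are at most $B$ in absolute value, and we write $f_M(x)=\det(xI-M)$ for its characteristic polynomial. Of the $(2B+1)^{n^2}$ matrices in the box, let $N(n,B)$ be the number for which $f_M$ is reducible over $\mathbb{Z}$. Since $f_M$ is monic, Gauss's lemma shows that every factorization of $f_M$ into monic factors over $\mathbb{Q}$ is a factorization over $\mathbb{Z}$, so we need not distinguish the two rings. How fast does $N(n,B)$ grow when $n$ is fixed and $B\to\infty$?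

Throughout, the constants implied by $\ll$, $\gg$, $\asymp$ and $O(\cdot)$ depend only on $n$. Two bounds are known. The upper bound $N(n,B)\ll B^{n^2-1}\log B$ shows that reducible characteristic polynomials have density zero; we shall not use it. A lower bound comes from the following theorem of Y.~Katznelson, which we use without proof.

\begin{theorem}[Katznelson]\label{thm:katz}
The number of singular matrices in $M_n(\mathbb{Z})$ with entries bounded by $B$ in absolute value is asymptotic to $\kappa_nB^{n^2-n}\log B$ as $B\to\infty$, for some constant $\kappa_n>0$.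
\end{theorem}

Let $M_0$ be singular with entries bounded by $B/2$, and let $\kappa$ be an integer with $|\kappa|\le B/2$. Then $M=M_0+\kappa I$ is in the box and $x-\kappa$ divides $f_M$. A given $M$ arises from at most $n$ pairs $(M_0,\kappa)$, because $\kappa$ must be an eigenvalue of $M$. Hence
\begin{equation}\label{eq:lower}
N(n,B)\gg B^{n^2-n+1}\log B\qquad\text{for all sufficiently large } B.
\end{equation}
For $n=2$ the two bounds have the same order $B^3\log B$. For $n\ge3$ their exponents differ by $n-2$. The problem, posed in Rivin's paper \cite{Rivin}, is to decide whether the lower bound is the truth: are there, for each $n\ge 3$, constants $0<a_n\le A_n$ such that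
\[
a_nB^{n^2-n+1}\log B\le N(n,B)\le A_nB^{n^2-n+1}\log B
\]
for all sufficiently large $B$? We prove that there are.

For $1\le d\le n-1$ let $C_d(n,B)$ be the number of $M$ in the box with $f_M=gh$, where $g,h\in\mathbb{Z}[x]$ are monic, coprime over $\mathbb{Q}$, and $\deg g=d$. Let $N^*(n,B)$ be the number of $M$ in the box for which $f_M$ is reducible but has no integer root.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] $C_d(n,B)\ll B^{n^2-d(n-d)}\log B$ for $n\ge 2$ and $1\le d\le n-1$.
\item[(b)] $N^*(3,B)=0$, and $N^*(n,B)\ll B^{n^2-n}\log B$ for $n\ge4$.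
\item[(c)] $N(n,B)\ll B^{n^2-n+1}\log B$ for every $n\ge3$. Hence, by \eqref{eq:lower}, $N(n,B)\asymp B^{n^2-n+1}\log B$ for every $n\ge3$ and all sufficiently large $B$.
\end{enumerate}
\end{theorem}

We make no claim about asymptotic constants.

\subsection{Why this order of growth}\label{sec:heur}

The polynomial $f_M$ is reducible exactly when $M$ maps some rational subspace $W$ with $0\ne W\ne\mathbb{Q}^n$ into itself. Indeed, if such a $W$ exists, then $M$ is block triangular in a basis adapted to $W$, and $f_M$ factors. Conversely, if $q$ is an irreducible factor of $f_M$ of degree $e<n$, then $q(M)$ is singular, and for a nonzero rational $v\in\ker q(M)$ the span of $v,Mv,\dots,M^{e-1}v$ is invariant. So one may count pairs $(W,M)$.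

The subspace spanned by the first $d$ basis vectors is preserved by $(2B+1)^{n^2-d(n-d)}$ matrices in the box. The exponent is largest for $d=1$ and $d=n-1$, where it equals $n^2-n+1$. This explains the power of $B$. The logarithm comes from the sum over all $W$. Let $d=1$, let $W$ be spanned by a primitive integer vector $v$, and let $Mv=\kappa v$, so that $\kappa$ is an integer of size $O(B)$. The $n$ rows of $M-\kappa I$ have length $O(B)$ and lie in the lattice $v^\perp\cap\mathbb{Z}^n$, which has rank $n-1$ and covolume $|v|$ (Lemma~\ref{lem:height}(b) below). Counting lattice points by volume over covolume, one expects $(B^{n-1}/|v|)^n$ matrices for each $\kappa$ and $v$, and therefore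
\[
B\cdot B^{n^2-n}\sum_{v}|v|^{-n}
\]
in total. There are $O(S^n)$ vectors with $S\le|v|<2S$, so each dyadic range of $|v|$ contributes $O(1)$ to the sum. If $|v|$ ranges up to a power of $B$, the sum is $O(\log B)$.

If $\kappa$ is a simple root of $f_M$, this heuristic is a proof. The matrix $M-\kappa I$ then has rank $n-1$, so the lattice $v^\perp\cap\mathbb{Z}^n$ contains $n-1$ independent vectors of length $O(B)$. Their parallelepiped has volume $O(B^{n-1})$, which bounds $|v|$, and it contains a fundamental domain of diameter $O(B)$, which makes volume over covolume an upper bound for the number of lattice points of length $O(B)$. Without the assumption on $\kappa$ the expected count fails. For $n=3$ and $v=(s,1,0)$, the $(2B+1)^4$ matrices in the box with first two columns $\kappa e_1$ and $\kappa e_2$ all preserve the line $\mathbb{Q}v$, while the expected number $B^7/|v|^3$ is much smaller than $B^4$ once $s$ is much larger than $B$. This is why part (a) assumes that $g$ and $h$ are coprime.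

For $2\le d\le n-2$ the natural guess is $B^{n^2-d(n-d)}\log B$, but the argument just given is not available. The condition $MW\subset W$ is no longer a condition on the separate rows of a translate of $M$, and the integer vectors that we know to span $W^\perp$ are rows of $g(M)$, of length up to $B^d$. We have no control over the shape of the lattice of matrices preserving a single $W$. The idea of the proof is that volume over covolume is nevertheless an upper bound \emph{on average over $W$}, and that this average can be computed as an integral over $SL_n(\mathbb{R})$.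

Section~\ref{sec:two} carries out this averaging by hand for $n=2$. After the preliminaries of Section~\ref{sec:prelim}, Section~\ref{sec:unfold} proves the general integral inequality, and Section~\ref{sec:coprime} deduces part (a). A reducible polynomial without a coprime factorization is a power $q^k$ of an irreducible polynomial. There the averaging loses a power of $B$, and Section~\ref{sec:power} recovers the loss. Section~\ref{sec:final} proves parts (b) and (c).

\subsection{Notation}

We write $|\cdot|$ for the Euclidean norm and $\|\cdot\|$ for the operator norm. A matrix $M$ in the box has $\|M\|\le(\sum M_{ij}^2)^{1/2}\le nB$, so its eigenvalues have absolute value at most $nB$. If $g$ is a monic divisor of $f_M$ of degree $d$, then $g(M)=\prod_\alpha(M-\alpha I)$ over the complex roots $\alpha$ of $g$, and so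
\begin{equation}\label{eq:norm}
\|g(M)\|\le(2nB)^d .
\end{equation}
The letter $c$ denotes a positive constant that depends only on $n$ and may change from line to line.

\section{The method for $2\times2$ matrices}\label{sec:two}

We prove $C_1(2,B)\ll B^3\log B$ in a way that extends to all $n$ and $d$. Let $M$ be in the box with $f_M=(x-a)(x-a')$, where $a\ne a'$ are integers and $|a|,|a'|\le2B$. Let $v$ be a primitive integer eigenvector for $a$, and put $s=|v|$. A nonzero row of $M-aI$ has length at most $4B$ and is orthogonal to $v$; rotated by a right angle it is a nonzero integer multiple of $v$. So $s\le4B$.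

Complete $v$ to a matrix $\gamma=(v\;\;v')\in SL_2(\mathbb{Z})$. Then $\gamma^{-1}M\gamma=\left(\begin{smallmatrix}a&z\\0&a'\end{smallmatrix}\right)$ with $z\in\mathbb{Z}$. The Gram--Schmidt process gives
\[
\gamma=k\begin{pmatrix}s&0\\0&s^{-1}\end{pmatrix}\begin{pmatrix}1&X\\0&1\end{pmatrix},\qquad k\in SO(2),\quad X=\frac{v\cdot v'}{s^2}.
\]
Replacing $v'$ by $v'+jv$ replaces $X$ by $X+j$, so for each primitive $v$ we may fix $\gamma=\gamma_v$ with $X=X_v\in[0,1)$. Multiplying out,
\[
k^{-1}Mk=\begin{pmatrix}a&s^2\bigl(z+X_v(a'-a)\bigr)\\0&a'\end{pmatrix},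
\]
and since $\|k^{-1}Mk\|=\|M\|\le 2B$,
\begin{equation}\label{eq:two}
|z+X_v(a'-a)|\le 2B/s^2 .
\end{equation}
The matrix $M$ is determined by $(a,a',v,z)$. Fix $a\neq a'$ and a power of two $S\le 4B$, and count pairs $(v,z)$ with $S\le|v|<2S$ satisfying \eqref{eq:two}. There are $O(S^2)$ vectors $v$ and at most $1+4B/S^2$ values of $z$ for each. For $S^2\le B$ this gives $O(B)$ pairs. For $S^2>B$ it gives only $O(S^2)$, and with $S$ near $B$, summing over the $O(B^2)$ pairs $(a,a')$ returns the trivial bound $B^4$. The difficulty is to show that a short interval \eqref{eq:two} usually contains no integer, although we know little about the individual numbers $X_v$. Three observations resolve it.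

\emph{Stability.} Condition \eqref{eq:two} survives a change of $X_v$ by $S^{-2}$: if $|x-X_v|\le S^{-2}$, then $|z+x(a'-a)|\le2B/S^2+4B/S^2=6B/S^2$. With $\Phi(y)=\#\{z\in\mathbb{Z}:|z+y|\le6B/S^2\}$, the number of $z$ satisfying \eqref{eq:two} is therefore at most
\[
\frac{S^2}{2}\int_{|x-X_v|\le S^{-2}}\Phi\bigl(x(a'-a)\bigr)\,\mathrm{d}x .
\]

\emph{Spacing.} Each real $x$ satisfies $|x-X_v|\le S^{-2}$ for only $O(1)$ vectors $v$ with $S\le|v|<2S$. To see this, put $g_0=\operatorname{diag}(S,S^{-1})\left(\begin{smallmatrix}1&x\\0&1\end{smallmatrix}\right)$. For such a $v$,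
\[
\gamma_v=k\,h\,g_0,\qquad h=\begin{pmatrix}s/S&sS(X_v-x)\\0&S/s\end{pmatrix},
\]
and $\|h\|,\|h^{-1}\|\le(4+4+1)^{1/2}=3$. If $w$ is a second such vector, with $\gamma_w=k'h'g_0$, then $\gamma_w\gamma_v^{-1}=k'h'h^{-1}k^{-1}$ is an integer matrix of norm at most $9$. There are $O(1)$ such matrices, and each determines $w$ from $v$.

\emph{Equidistribution.} The function $\Phi$ has period $1$ and mean value $12B/S^2$. Because $a'-a$ is a \emph{nonzero integer}, $x\mapsto\Phi(x(a'-a))$ also has period $1$ and mean value $12B/S^2$.

All the intervals $|x-X_v|\le S^{-2}$ lie in $[-1,2]$, so the number of pairs $(v,z)$ is $\ll S^2\cdot3\cdot12B/S^2\ll B$ for every $S$. Summing over $O(B^2)$ pairs $(a,a')$ and $O(\log B)$ values of $S$ gives $C_1(2,B)\ll B^3\log B$.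

In general, stability and spacing become the replacement of $\gamma$ by a fixed neighborhood $U\gamma$ in $SL_n(\mathbb{R})$. The factor $S^2$ becomes a factor $s^n$ in a Haar measure, the dyadic sum becomes $\int \mathrm{d}s/s$, and equidistribution takes place on a torus of dimension $d(n-d)$. The one new feature is that lattices of rank $d$ and $n-d$ have a shape as well as a covolume; this is handled by Siegel sets.

Finally, suppose $a=a'$. Equidistribution fails, since $\Phi(0)\ge 1$, and it has to fail: $z=0$ gives the scalar matrix $aI$, which preserves every line. If $M$ is not scalar, then $z\neq0$, and \eqref{eq:two} gives $s\le(2B)^{1/2}$, roughly the square root of the bound $s\le4B$. The same dichotomy, according to whether the minimal polynomial equals $f_M$, and the same square-root saving govern Section~\ref{sec:power}.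

\section{Heights of subspaces and averages over tori}\label{sec:prelim}

A \emph{lattice} of rank $r$ in a Euclidean space is the group $\Lambda$ generated by $r$ linearly independent vectors $v_1,\dots,v_r$. Its \emph{covolume} $\operatorname{covol}(\Lambda)=\det(v_i\cdot v_j)^{1/2}$ is the $r$-dimensional volume of the parallelepiped that they span, and it does not depend on the basis. We use three standard facts.
\begin{enumerate}
\item[(V1)] If $\Lambda'\subset\Lambda$ has the same rank, then $\operatorname{covol}(\Lambda')=[\Lambda:\Lambda']\operatorname{covol}(\Lambda)\ge\operatorname{covol}(\Lambda)$.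
\item[(V2)] If $\phi$ is a linear map that is injective on the real span of $\Lambda$, then $\operatorname{covol}(\phi\Lambda)\le\|\phi\|^r\operatorname{covol}(\Lambda)$, because volumes are multiplied by a product of $r$ singular values.
\item[(V3)] (Hadamard's inequality) $\operatorname{covol}(\Lambda)\le|v_1|\cdots|v_r|$.
\end{enumerate}

For a subspace $W\subset\mathbb{Q}^n$ put $\Lambda_W=W\cap\mathbb{Z}^n$ and define the \emph{height} $H(W)=\operatorname{covol}(\Lambda_W)$, with $H(0)=H(\mathbb{Q}^n)=1$. For a line spanned by a primitive vector $v$ the height is $|v|$. If $W'\subset W$, then $\Lambda_W/\Lambda_{W'}$ is torsion-free, hence free, so every basis of $\Lambda_{W'}$ extends to a basis of $\Lambda_W$. Let $1\le d\le n-1$ and let $W_0$ be the span of $e_1,\dots,e_d$. If $\dim W=d$, extending a basis of $\Lambda_W$ to a basis of $\mathbb{Z}^n$ and adjusting the sign of the last vector gives a matrix $\gamma_W\in SL_n(\mathbb{Z})$ with $\gamma_WW_0=W$. We fix one such $\gamma_W$ for each $W$.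

\begin{lemma}\label{lem:height}
Let $W\subset\mathbb{Q}^n$ have dimension $d$, with $1\le d\le n-1$, and put $m=n-d$.
\begin{enumerate}
\item[(a)] $H(W)\ge1$.
\item[(b)] $H(W)=H(W^\perp)$.
\item[(c)] If $W^\perp$ contains $m$ independent integer vectors of length at most $R$, then $H(W)\le R^m$.
\end{enumerate}
Moreover, let $W'\subset W''$ be any subspaces of $\mathbb{Q}^n$, and give $W''_{\mathbb{R}}/W'_{\mathbb{R}}$ the quotient metric, in which the length of the class of $v$ is the distance from $v$ to $W'_{\mathbb{R}}$.
\begin{enumerate}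
\item[(d)] The group $\Lambda_{W''}/\Lambda_{W'}$ is a lattice of full rank in $W''_{\mathbb{R}}/W'_{\mathbb{R}}$ of covolume $H(W'')/H(W')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $H(W)^2$ is the Gram determinant of independent integer vectors, hence a positive integer.

(b) By Gram--Schmidt, $\gamma_W=k\left(\begin{smallmatrix}a&*\\0&b\end{smallmatrix}\right)$ with $k\in SO(n)$, $a$ of size $d$, and $\det a\cdot\det b=1$. The first $d$ columns of $\gamma_W$ are a basis of $\Lambda_W$, so $H(W)=|\det a|$. An integer vector $y$ is orthogonal to $W$ exactly when the integer row vector $y^T\gamma_W$ has its first $d$ entries zero. So the last $m$ rows of $\gamma_W^{-1}$ are a basis of $\Lambda_{W^\perp}$. These rows form the matrix $(0\;\;b^{-1})k^{-1}$, and therefore $H(W^\perp)=|\det b|^{-1}=|\det a|$.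

(c) Combine (b), (V1) and (V3).

(d) Extend a basis of $\Lambda_{W'}$ to a basis of $\Lambda_{W''}$ and identify the quotient with the orthogonal complement of $W'_{\mathbb{R}}$ in $W''_{\mathbb{R}}$. The projections of the added vectors are independent and generate the image of $\Lambda_{W''}$, and the volume of the full parallelepiped is $H(W')$ times the volume spanned by these projections.
\end{proof}

The next lemma is the equidistribution step. It counts integer points in a box exactly by volume, however thin the box is, at the price of an average.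

\begin{lemma}\label{lem:torus}
Let $L:\mathbb{R}^p\to\mathbb{R}^r$ be a surjective linear map with an integer matrix, and let $\ell_1,\dots,\ell_r>0$. Then
\[
\int_{[0,1]^p}\#\bigl\{z\in\mathbb{Z}^r:|(z+Lx)_j|\le\ell_j/2\ \text{ for all }j\bigr\}\,\mathrm{d}x=\prod_{j=1}^r\ell_j .
\]
\end{lemma}

\begin{proof}
The map $L$ induces a surjective continuous homomorphism $\mathbb{R}^p/\mathbb{Z}^p\to\mathbb{R}^r/\mathbb{Z}^r$. The image of the Haar probability measure is invariant under translation by every element of the image, that is, by all of $\mathbb{R}^r/\mathbb{Z}^r$, so it is the Haar probability measure. Let $\Phi(y)$ be the number of $z\in\mathbb{Z}^r$ with $z+y$ in the box $\prod_j[-\ell_j/2,\ell_j/2]$. Then $\Phi$ is $\mathbb{Z}^r$-periodic, and the integral equals $\int_{[0,1]^r}\Phi(y)\,\mathrm{d}y$, which is the volume of the box because the translates of $[0,1]^r$ tile $\mathbb{R}^r$.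
\end{proof}

\section{An integral bound for pairs $(W,M)$}\label{sec:unfold}

\subsection{Statement}

Fix $1\le d\le n-1$ and $m=n-d$. An integer matrix $M$ satisfies $MW\subset W$ if and only if
\begin{equation}\label{eq:block}
\gamma_W^{-1}M\gamma_W=\begin{pmatrix}A&Z\\0&A'\end{pmatrix},\qquad A\in M_d(\mathbb{Z}),\quad A'\in M_m(\mathbb{Z}),\quad Z\in\mathbb{Z}^{d\times m}.
\end{equation}
Here $A$ represents the action of $M$ on $W$, and $A'$ its action on $\mathbb{Q}^n/W$. We want to impose conditions such as ``$f_A$ and $f_{A'}$ are coprime''. So let $\mathcal{A}\subset M_d(\mathbb{Z})\times M_m(\mathbb{Z})$ be a set that is stable under conjugation by $GL_d(\mathbb{Z})\times GL_m(\mathbb{Z})$. For $Y\ge1$ let $\mathcal{P}(\mathcal{A},Y)$ be the set of pairs $(W,M)$ such that $W\subset \mathbb{Q}^n$ has dimension $d$ and height $H(W)\le Y$, the matrix $M\in M_n(\mathbb{Z})$ has $\|M\|\le nB$ and $MW\subset W$, and the blocks in \eqref{eq:block} satisfy $(A,A')\in\mathcal{A}$.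

The bound involves a parameter $s>0$, standing for the height of $W$, and parameters $t,\tau$ for the shapes of the lattices $\Lambda_W$ and $\mathbb{Z}^n/\Lambda_W$. For $r\ge1$ let $\mathcal{T}_r$ be the group of positive tuples $t=(t_1,\dots,t_r)$ with $\prod t_i=1$, also viewed as diagonal matrices. The ratios $\rho_i=t_{i+1}/t_i$ identify $\mathcal{T}_r$ with $\mathbb{R}_{>0}^{\,r-1}$, and $\mathrm{d}^\times t=\prod_{i<r}\mathrm{d}\rho_i/\rho_i$ is a Haar measure (a unit point mass if $r=1$). Put
\[
\delta(t)=\prod_{i<j}\frac{t_i}{t_j}.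
\]
Let $C_0\ge1$ be a constant, to be fixed in Proposition~\ref{prop:unfold}. For $s>0$, $t\in\mathcal{T}_d$, $\tau\in\mathcal{T}_m$ define
\[
\lambda_i=s^{1/d}t_i,\qquad\mu_j=s^{1/m}/\tau_j,\qquad\ell_{ij}=\frac{C_0B}{\lambda_i\mu_j},
\]
so that $\prod_i\lambda_i=\prod_j\mu_j=s$. In the proof, the $\lambda_i$ are the Gram--Schmidt lengths of a reduced basis of a slight deformation of $\Lambda_W$, and the $\mu_j$ are the same for $\Lambda_{W^\perp}$, taken from the last vector to the first. For $n=2$ we have $\lambda_1=\mu_1=s$, and $\ell_{11}=C_0B/s^2$ is the length in \eqref{eq:two}. Let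
\begin{align*}
\Omega(s)&=\{t\in\mathcal{T}_d: t_i\le2t_{i+1}\ (i<d),\ \lambda_i\ge1/C_0\ (i\le d)\},\\
\Omega'(s)&=\{\tau\in\mathcal{T}_m:\tau_j\le2\tau_{j+1}\ (j<m),\ \mu_j\ge1/C_0\ (j\le m)\},
\end{align*}
and for $t\in\mathcal{T}_r$ let $\mathcal{B}(t)=\{A\in M_r(\mathbb{Z}):|A_{ij}|\le C_0Bt_j/t_i\text{ for all }i,j\}$. Finally, for a pair $(A,A')$ let $T(X)=T_{A,A'}(X)=XA'-AX$ on $d\times m$ matrices, which generalizes $X(a'-a)$, and let
\[
I(A,A';\ell)=\int_{[0,1]^{d\times m}}\#\bigl\{Z\in\mathbb{Z}^{d\times m}:|(Z+T(X))_{ij}|\le\ell_{ij}/2\ \text{ for all }i,j\bigr\}\,\mathrm{d}X .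
\]

\begin{proposition}\label{prop:unfold}
There is a constant $C_0\geq 1$ depending only on $n$ such that, for all $\mathcal{A}$ as above and all $Y\ge1$,
\[
|\mathcal{P}(\mathcal{A},Y)|\ll\int_{1/C_0}^{C_0Y}\int_{\Omega(s)}\int_{\Omega'(s)}s^n\Bigl(\sum_{(A,A')}I(A,A';\ell)\Bigr)\,\delta(t)\,\delta(\tau)\,\mathrm{d}^\times\tau\,\mathrm{d}^\times t\,\frac{\mathrm{d}s}{s},
\]
where the sum is over $(A,A')\in\mathcal{A}$ with $A\in\mathcal{B}(t)$ and $A'\in\mathcal{B}(\tau)$.
\end{proposition}

\subsection{Haar measures and Siegel sets}\label{sec:haar}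

We need the Haar measure of $SL_r(\mathbb{R})$ in coordinates of the form (rotation)$\,\cdot\,$(block triangular matrix). We use two textbook facts. The group $SL_r(\mathbb{R})$ is unimodular: its Haar measure $\mathrm{d}g$ is invariant on both sides. And if a second countable locally compact group acts continuously and transitively on a locally compact Hausdorff space, then a nonzero invariant Radon measure on that space is unique up to a scalar.

\begin{lemma}\label{lem:haar}
Let $P$ be a closed subgroup of $SL_r(\mathbb{R})$ with $SL_r(\mathbb{R})=SO(r)P$, and let $\mathrm{d}_rp$ be a right Haar measure on $P$. Then the image of $\mathrm{d}k\,\mathrm{d}_rp$ under $\varphi:SO(r)\times P\to SL_r(\mathbb{R})$, $(k,p)\mapsto kp$, is a positive multiple of $\mathrm{d}g$.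
\end{lemma}

\begin{proof}
If $E$ is compact, then $\varphi^{-1}(E)\subset SO(r)\times(P\cap SO(r)E)$ is compact. So the image measure is a nonzero Radon measure. It is invariant under the transitive action $(k,p)\cdot g=kgp^{-1}$ of $SO(r)\times P$, and so is $\mathrm{d}g$.
\end{proof}

Both groups $P$ that we need are of the form $L\ltimes V$, with coordinates $p=l\nu$. Let $\mathrm{d}l$ and $\mathrm{d}\nu$ be right Haar measures, and suppose that $\nu\mapsto l^{-1}\nu l$ has Jacobian $\chi(l)^{-1}$ with respect to $\mathrm{d}\nu$, where $\chi$ is a homomorphism. Then $\chi(l)\,\mathrm{d}l\,\mathrm{d}\nu$ is a right Haar measure on $P$. Indeed, it is invariant under right multiplication by $V$, and $l\nu\,l'=(ll')(l'^{-1}\nu l')$, where the density at the image point times the Jacobian is $\chi(ll')\chi(l')^{-1}=\chi(l)$.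

\emph{Triangular matrices.} Let $L=\mathcal{T}_r$ and let $V$ be the group of upper triangular unipotent matrices, with $\mathrm{d}\nu=\prod_{i<j}\mathrm{d}\nu_{ij}$; right translations are affine maps with unipotent linear part, so they preserve $\mathrm{d}\nu$. By Gram--Schmidt, every $g\in SL_r(\mathbb{R})$ is uniquely $\kappa t\nu$ with $\kappa\in SO(r)$, $t\in\mathcal{T}_r$, $\nu\in V$ (the Iwasawa decomposition). Since $(t^{-1}\nu t)_{ij}=\nu_{ij}t_j/t_i$, we have $\chi=\delta$, and
\begin{equation}\label{eq:KAN}
\mathrm{d}g=c\,\delta(t)\,\mathrm{d}\kappa\,\mathrm{d}^\times t\,\mathrm{d}\nu .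
\end{equation}

\emph{Block triangular matrices.} Let $P^+\subset SL_n(\mathbb{R})$ be the closed group of all $ln_X$ with
\[
l=\begin{pmatrix}a&0\\0&b\end{pmatrix},\qquad n_X=\begin{pmatrix}1&X\\0&1\end{pmatrix},\qquad\det a=s>0,\quad\det b=s^{-1},\quad X\in\mathbb{R}^{d\times m}.
\]
It contains the upper triangular matrices with positive diagonal, so $SL_n(\mathbb{R})=SO(n)P^+$. Write $a=s^{1/d}a_1$ and $b=s^{-1/m}b_1$ with $a_1\in SL_d(\mathbb{R})$, $b_1\in SL_m(\mathbb{R})$. The group of all $l$ is the direct product $SL_d(\mathbb{R})\times SL_m(\mathbb{R})\times\mathbb{R}_{>0}$, with Haar measure $\mathrm{d}a_1\,\mathrm{d}b_1\,\mathrm{d}s/s$. We have $l^{-1}n_Xl=n_{a^{-1}Xb}$, and $X\mapsto a^{-1}Xb$ has determinant $(\det a)^{-m}(\det b)^d=s^{-n}$. Hence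
\begin{equation}\label{eq:Pmeasure}
\mathrm{d}_rp=s^n\,\mathrm{d}a_1\,\mathrm{d}b_1\,\frac{\mathrm{d}s}{s}\,\mathrm{d}X .
\end{equation}

\emph{Siegel sets.} Let $\mathfrak{S}_r\subset SL_r(\mathbb{R})$ be the closed set of all $\kappa t\nu$ with $t_i\le\frac{2}{\sqrt3}t_{i+1}$ for $i<r$ and $|\nu_{ij}|\le\frac12$ for $i<j$. Then
\begin{equation}\label{eq:siegel}
SL_r(\mathbb{R})=\mathfrak{S}_r\,SL_r(\mathbb{Z});
\end{equation}
that is, every lattice of covolume $1$ in $\mathbb{R}^r$ has a basis whose Gram--Schmidt lengths $t_i$ never drop by more than a bounded factor and whose Gram--Schmidt coefficients are at most $\frac12$. The classical reduction theorem \cite[\S1]{Borel} gives $g=\kappa t\nu\gamma$ with $t,\nu$ as above, $\kappa\in O(r)$ and $\gamma\in GL_r(\mathbb{Z})$. For $g\in SL_r(\mathbb{R})$ this forces $\det t=1$ and $\det\kappa=\det\gamma$. If both are $-1$, put $\varepsilon=\operatorname{diag}(1,\dots,1,-1)$ and write $g=(\kappa\varepsilon)\,t\,(\varepsilon\nu\varepsilon)(\varepsilon\gamma)$, which has the form required in \eqref{eq:siegel}.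

\subsection{Proof of Proposition~\ref{prop:unfold}}

Let $G=SL_n(\mathbb{R})$, $\Gamma=SL_n(\mathbb{Z})$, $K=SO(n)$, $\Lambda_0=\Lambda_{W_0}$, and let $\Gamma'\subset\Gamma\cap P^+$ be the group of integer matrices $\eta=\left(\begin{smallmatrix}\alpha&\xi\\0&\beta\end{smallmatrix}\right)$ with $\det\alpha=\det\beta=1$.

\emph{Step 1: thickening.} Since $\Gamma$ is discrete, there is a compact neighborhood $U$ of $1$ in $G$ with $U^{-1}U\cap\Gamma=\{1\}$ and $\|u\|,\|u^{-1}\|\le\sqrt2$ for $u\in U$. For $g\in G$ let $F(g)$ be the number of integer matrices $p=\left(\begin{smallmatrix}A&Z\\0&A'\end{smallmatrix}\right)$ with $(A,A')\in\mathcal{A}$ and $\|gpg^{-1}\|\le2nB$, provided that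
\begin{equation}\label{eq:support}
g\in U\Gamma\qquad\text{and}\qquad\operatorname{covol}(g\Lambda_0)\le2^{d/2}Y;
\end{equation}
put $F(g)=0$ if \eqref{eq:support} fails. The function $F$ is a countable sum of indicator functions of closed sets, hence Borel. The condition $g\in U\Gamma$ records that $g\mathbb{Z}^n$ is a slight deformation of $\mathbb{Z}^n$; it will give lower bounds for $s$, $\lambda_i$ and $\mu_j$.

We have $F(g\eta)=F(g)$ for $\eta\in\Gamma'$. Indeed, $\eta\Lambda_0=\Lambda_0$ and $U\Gamma\eta=U\Gamma$, and $p\mapsto\eta p\eta^{-1}$ permutes the integer block triangular matrices and conjugates the diagonal blocks by $\alpha$ and $\beta$. This is where the stability of $\mathcal{A}$ under conjugation is used.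

Let $H(W)\le Y$ and $u\in U$. Then $\operatorname{covol}(u\gamma_W\Lambda_0)=\operatorname{covol}(u\Lambda_W)\le2^{d/2}Y$ by (V2), so $g=u\gamma_W$ satisfies \eqref{eq:support}. If $(W,M)\in\mathcal{P}(\mathcal{A},Y)$ and $p=\gamma_W^{-1}M\gamma_W$, then $\|gpg^{-1}\|=\|uMu^{-1}\|\le2nB$. So $F\ge\#\{M:(W,M)\in\mathcal{P}(\mathcal{A},Y)\}$ on $U\gamma_W$. This is the stability observation.

For spacing, suppose $u\gamma_W\eta=u'\gamma_{W'}\eta'$ with $u,u'\in U$ and $\eta,\eta'\in\Gamma'$. Then $u'^{-1}u\in U^{-1}U\cap\Gamma$, so $u=u'$ and $\gamma_W\eta=\gamma_{W'}\eta'$. Applying both sides to $W_0$ gives $W=W'$, and then $\eta=\eta'$. Thus the sets $U\gamma_W\eta$, for all $W$ and all $\eta \in\Gamma'$, are pairwise disjoint. Let $E$ be the union of the sets $U\gamma_W$ with $H(W)\le Y$. Each has measure $\operatorname{vol}(U)$, so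
\begin{equation}\label{eq:pack}
\operatorname{vol}(U)\,|\mathcal{P}(\mathcal{A},Y)|\le\int_EF\,\mathrm{d}g,
\end{equation}
and the translates $E\eta$, $\eta\in\Gamma'$, are pairwise disjoint.

\emph{Step 2: moving to an explicit domain.} The set $E$ is arithmetic and cannot be integrated over directly, so we move it by $\Gamma'$ into a region described by inequalities. Let $D\subset P^+$ be the closed set given by $a_1\in\mathfrak{S}_d$, $b_1\in\mathfrak{S}_m$, $X\in[0,1]^{d\times m}$. Then $P^+=D\Gamma'$. Indeed, right multiplication by $\operatorname{diag}(\alpha,\beta)\in\Gamma'$ replaces $(a_1,b_1,X)$ by $(a_1\alpha,b_1\beta,\alpha^{-1}X\beta)$, and by \eqref{eq:siegel} it brings $a_1,b_1$ into the Siegel sets; right multiplication by an integral $n_\xi$ then replaces $X$ by $X+\xi$. Hence $G=KD\Gamma'$. Using this covering, the invariance of $F$ and $\mathrm{d}g$, and the disjointness of the sets $E\eta^{-1}$,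
\[
\int_EF\,\mathrm{d}g\le\sum_{\eta\in\Gamma'}\int_{E\cap KD\eta}F\,\mathrm{d}g=\sum_{\eta\in\Gamma'}\int_{E\eta^{-1}\cap KD}F\,\mathrm{d}g\le\int_{KD}F\,\mathrm{d}g .
\]
To apply Lemma~\ref{lem:haar} we need $\varphi^{-1}(KD)=K\times D$. An orthogonal block triangular matrix is block diagonal, so an element of $K\cap P^+$ is $\operatorname{diag}(\kappa_1,\kappa_2)$ with $\kappa_1\in SO(d)$, $\kappa_2\in SO(m)$. Left multiplication by it replaces $a_1,b_1$ by $\kappa_1a_1,\kappa_2b_1$ and fixes $s$ and $X$, so it preserves $D$. If $kp=k'p'$ with $p\in P^+$ and $p'\in D$, then $k^{-1}k'=pp'^{-1}\in K\cap P^+$ and $p=(k^{-1}k')p'\in D$. Therefore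
\begin{equation}\label{eq:cover}
\int_EF\,\mathrm{d}g\ll\int_K\int_DF(kp)\,\mathrm{d}_rp\,\mathrm{d}k .
\end{equation}

\emph{Step 3: the support of $F$.} Let $g=kln_X$ with $ln_X\in D$ and $F(g)\ne0$. Write $g=u\gamma$ with $u\in U$, $\gamma\in\Gamma$, and $a_1=\kappa t\nu$, $b_1=\kappa'\tau\nu'$. Then $t_i\le2t_{i+1}$ and $\tau_j\le2\tau_{j+1}$.

(i) The first $d$ columns of $g$ form the matrix $k\binom{a}{0}$, so $s=\operatorname{covol}(g\Lambda_0)\le2^{d/2}Y$. Also $g\Lambda_0=u\Lambda_{\gamma W_0}$, so (V2) applied to $u^{-1}$ and Lemma~\ref{lem:height}(a) give $s\ge2^{-d/2}$.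

(ii) Since $\nu e_1=e_1$, the vector $ge_1$ has length $s^{1/d}t_1=\lambda_1$. It equals $u(\gamma e_1)$ with $\gamma e_1$ a nonzero integer vector, so $\lambda_1\ge1/\sqrt2$. As $t_1\le2^{i-1}t_i$, all $\lambda_i\ge c$.

(iii) The last row of $g^{-1}=n_{-X}l^{-1}k^{-1}$ has the same length as the last row of $b^{-1}=s^{1/m}\nu'^{-1}\tau^{-1}\kappa'^{-1}$. The last row of $\nu'^{-1}$ is $e_m^T$, so this length is $s^{1/m}/\tau_m=\mu_m$. The transpose of the last row of $g^{-1}=\gamma^{-1}u^{-1}$ is $(u^T)^{-1}y$, where $y=(\gamma^T)^{-1}e_n$ is a nonzero integer vector. So $\mu_m\ge1/\|u^T\|\ge1/\sqrt2$. As $\tau_j\le2^{m-j}\tau_m$, all $\mu_j\ge c$.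

\emph{Step 4: the size of $F$.} Write $a_1=\kappa\theta t$ with $\theta=t\nu t^{-1}$, and $b_1=\kappa'\theta'\tau$ with $\theta'=\tau\nu'\tau^{-1}$. For $i<j$ we have $|\theta_{ij}|=|\nu_{ij}|t_i/t_j\le2^{j-i}$. So $\theta$ is a bounded unipotent matrix, and $\theta^{-1}$, whose entries are polynomials in those of $\theta$, is bounded as well; the same computation applies to $\theta'$. This is the purpose of the Siegel sets: up to bounded factors on the left, $a_1$ and $b_1$ are diagonal. For $p=\left(\begin{smallmatrix}A&Z\\0&A'\end{smallmatrix}\right)$ we have $n_Xpn_{-X}=\left(\begin{smallmatrix}A&Z+T(X)\\0&A'\end{smallmatrix}\right)$, and so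
\[
gpg^{-1}=k\begin{pmatrix}aAa^{-1}&a(Z+T(X))b^{-1}\\0&bA'b^{-1}\end{pmatrix}k^{-1}.
\]
If $\|gpg^{-1}\|\le2nB$, each block has norm at most $2nB$. The blocks are
\[
\kappa\theta\,(tAt^{-1})\,\theta^{-1}\kappa^{-1},\qquad\kappa'\theta'\,(\tau A'\tau^{-1})\,\theta'^{-1}\kappa'^{-1},\qquad\kappa\theta\,\bigl(s^{1/d+1/m}\,t(Z+T(X))\tau^{-1}\bigr)\,\theta'^{-1}\kappa'^{-1}.
\]
Removing the bounded outer factors, the three matrices in parentheses have entries $O(B)$. These entries are $A_{ij}t_i/t_j$, $A'_{ij}\tau_i/\tau_j$ and $(Z+T(X))_{ij}\lambda_i\mu_j$.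

Choose $C_0$ so large that Steps 3 and 4 give $1/C_0\le s\le C_0Y$, $t\in\Omega(s)$, $\tau\in\Omega'(s)$, $A\in\mathcal{B}(t)$, $A'\in\mathcal{B}(\tau)$ and $|(Z+T(X))_{ij}|\le\ell_{ij}/2$. The resulting bound for $F(g)$ depends only on $s,t,\tau,X$. Insert it in \eqref{eq:pack} and \eqref{eq:cover}, and express the measure by \eqref{eq:Pmeasure} and by \eqref{eq:KAN} for $a_1$ and $b_1$. The variables $k,\kappa,\kappa',\nu,\nu'$ range over compact sets and contribute $O(1)$, and the integral over $X$ produces $I(A,A';\ell)$. This proves the proposition. \qed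

\section{Coprime factorizations}\label{sec:coprime}

\subsection{Counting the diagonal blocks}

The box defining $\mathcal{B}(t)$ has volume $(2C_0B)^{d^2}$ for every $t$, but it can contain many more integer points. If $i<j$ and $\rho=t_j/t_i$ is much larger than $B$, the entry $A_{ij}$ has about $B\rho$ possible values, while $A_{ji}$ has one rather than $B/\rho$. The weight $\delta(t)$ contributes $\rho^{-1}$, which turns $B\rho$ into $B$. This is a factor $B$ smaller than the main term $B^2$, but it is not integrable against $\mathrm{d}\rho/\rho$ at infinity. We therefore need an upper bound for $\rho$, and it comes from a bound for the height of $W$ by a power of $B$.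

\begin{lemma}\label{lem:blocks}
Let $c_0>0$ depend only on $n$, let $1\le Y\le B^{c_0}$ and $1/C_0\le s\le C_0Y$. Then
\[
\int_{\Omega(s)}\prod_{i\ne j}\Bigl(1+2C_0B\frac{t_j}{t_i}\Bigr)\delta(t)\,\mathrm{d}^\times t\ll B^{d^2-d},\qquad\int_{\Omega(s)}|\mathcal{B}(t)|\,\delta(t)\,\mathrm{d}^\times t\ll B^{d^2},
\]
and the same bounds hold for $\tau\in\Omega'(s)$ with $d$ replaced by $m$.
\end{lemma}

\begin{proof}
For $i<j$ put $\rho_{ij}=t_j/t_i$. Then $\rho_{ij}\ge2^{-(j-i)}\ge c$ on $\Omega(s)$, and $\delta(t)=\prod_{i<j}\rho_{ij}^{-1}$. For $\rho\ge c$ we have $(1+2C_0B\rho)\rho^{-1}\ll B$, so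
\[
(1+2C_0B\rho)(1+2C_0B/\rho)\,\rho^{-1}\ll B(1+B/\rho)=B^2(\rho^{-1}+B^{-1}).
\]
There are $d(d-1)/2$ pairs $i<j$. Bounding $\rho_{ij}^{-1}+B^{-1}$ by a constant when $j>i+1$, we see that the first integrand is $\ll B^{d^2-d}\prod_{i<d}(\rho_i^{-1}+B^{-1})$ with $\rho_i=t_{i+1}/t_i$. Since all $\lambda_i\ge1/C_0$ and $\prod\lambda_i=s\ll B^{c_0}$, every $\lambda_i$ is $\ll B^{c_0}$. Hence $\rho_i=\lambda_{i+1}/\lambda_i\le B^{c_1}$ for some $c_1$ depending only on $n$, and
\[
\int_{1/2}^{B^{c_1}}(\rho^{-1}+B^{-1})\frac{\mathrm{d}\rho}{\rho}\le2+B^{-1}\log(2B^{c_1})\ll1 .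
\]
This proves the first bound. An interval $[-R,R]$ contains at most $1+2R$ integers, so $|\mathcal{B}(t)|$ is at most $(1+2C_0B)^d$ times the product over $i\ne j$, and the second bound follows. For $\tau$ the only change is that $\tau_{j+1}/\tau_j=\mu_j/\mu_{j+1}$, where again all $\mu_j\ge1/C_0$ and $\prod\mu_j=s$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}(a)}

Let $M$ be in the box with $f_M=gh$, where $g,h$ are monic and coprime and $\deg g=d$. Put $W=\ker g(M)$. By the Cayley--Hamilton theorem and B\'ezout's identity, $\mathbb{Q}^n=\ker g(M)\oplus\ker h(M)$, and both summands are $M$-invariant. Every irreducible factor of the characteristic polynomial of $M$ on the first summand divides $g$, every one on the second divides $h$, and the product of the two polynomials is $gh$. Hence they are $g$ and $h$. So $\dim W=d$, and in \eqref{eq:block} we have $f_A=g$ and $f_{A'}=h$.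

The integer matrix $g(M)$ has rank $m$, its rows lie in $W^\perp$, and they have length at most $(2nB)^d$ by \eqref{eq:norm}. Lemma~\ref{lem:height}(c) gives
\begin{equation}\label{eq:hadamard}
H(W)\le Y:=(2nB)^{dm},
\end{equation}
and $Y\le B^{c_0}$ for a suitable $c_0$ because $B\ge2$. Let $\mathcal{A}$ be the set of pairs $(A,A')$ with $f_A,f_{A'}$ coprime. We have shown that $C_d(n,B)\le|\mathcal{P}(\mathcal{A},Y)|$.

For $(A,A')\in\mathcal{A}$ the map $T$ is invertible (Sylvester's criterion): if $XA'=AX$, then $Xf_A(A')=f_A(A)X=0$, and $f_A(A')$ is invertible because $f_A$ vanishes at no eigenvalue of $A'$. This is where coprimality enters the count. As $T$ has an integer matrix, Lemma~\ref{lem:torus} gives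
\begin{equation}\label{eq:Iexact}
I(A,A';\ell)=\prod_{i,j}\ell_{ij}=(C_0B)^{dm}\Bigl(\prod_i\lambda_i\Bigr)^{-m}\Bigl(\prod_j\mu_j\Bigr)^{-d}=(C_0B)^{dm}s^{-n}.
\end{equation}
The factor $s^{-n}$ cancels the factor $s^n$ in Proposition~\ref{prop:unfold}, just as $|v|^{-n}$ canceled the number of vectors $v$ in Section~\ref{sec:heur}. There are at most $|\mathcal{B}(t)|\,|\mathcal{B}(\tau)|$ pairs in the sum, so the integrals over $t$ and $\tau$ separate, and Lemma~\ref{lem:blocks} gives
\[
C_d(n,B)\ll B^{dm+d^2+m^2}\int_{1/C_0}^{C_0Y}\frac{\mathrm{d}s}{s}\ll B^{n^2-dm}\log B,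
\]
since $d^2+m^2+2dm=n^2$. \qed

\section{Powers of an irreducible polynomial}\label{sec:power}

\begin{proposition}\label{prop:power}
Let $n=ek$ with $e,k\ge2$. The number of $M$ in the box with $f_M=q^k$ for some monic irreducible $q\in\mathbb{Z}[x]$ of degree $e$ is $\ll B^{n^2-n}\log B$.
\end{proposition}

Here $n\ge4$. For any invariant subspace the polynomials $f_A$ and $f_{A'}$ are both powers of $q$, so coprimality is lost. We view $\mathbb{Q}^n$ as a $\mathbb{Q}[x]$-module with $x$ acting as $M$. By the structure theorem for modules over a principal ideal domain it is $\bigoplus_i\mathbb{Q}[x]/(q^{k_i})$ with $\sum k_i=k$, and the minimal polynomial of $M$ is $q^{\max k_i}$. We call $M$ \emph{cyclic} if the minimal polynomial is $q^k$, that is, if the module is $\mathbb{Q}[x]/(q^k)$.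

\subsection{The non-cyclic case}\label{sec:noncyclic}

A non-cyclic matrix is so degenerate that the factor $q$ survives a change of one entry, while the rest of the characteristic polynomial moves away from $q$. This reduces the count to part (a).

Let the minimal polynomial be $\psi=q^j$ with $j<k$. Each $x^iI-M^i$ is divisible by $xI-M$, so $\psi(x)I=\psi(x)I-\psi(M)=(xI-M)R(x)$ for a matrix $R$ over $\mathbb{Q}[x]$. Multiplying by the adjugate gives $\psi\cdot\operatorname{adj}(xI-M)=f_M\cdot R$, so $q^{k-j}$ divides every entry of $\operatorname{adj}(xI-M)$. Let $w\in\mathbb{Z}[x]$ be the $(1,1)$ entry. It is the characteristic polynomial of the matrix obtained from $M$ by deleting the first row and column, so it is monic of degree $n-1$. Write $w=q^rw_0$ with $w_0\in\mathbb{Z}[x]$ and $q\nmid w_0$. Then $r\ge1$, and $er\le n-1$ gives $r\le k-1$. Let $E_{11}$ be the matrix with a single entry $1$ in position $(1,1)$. By linearity of the determinant in the first row,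
\[
f_{M+E_{11}}=f_M-w=q^r\,(q^{k-r}-w_0).
\]
The second factor is monic of degree $n-er$, since $\deg w_0=n-1-er$. It is not divisible by $q$, since $k-r\ge1$ and $q\nmid w_0$. As $q$ is irreducible, this is a coprime factorization, and its degrees $er$ and $e(k-r)$ lie in $[2,n-2]$ because $e\ge2$. The map $M\mapsto M+E_{11}$ is injective, and the entries of $M+E_{11}$ are bounded by $B+1$. For $2\le d\le n-2$ and $n\geq 4$ we have
\begin{equation}\label{eq:dn}
d(n-d)\ge2(n-2)\ge n .
\end{equation}
So Theorem~\ref{thm:main}(a) bounds the number of non-cyclic $M$ by $\sum_{d=2}^{n-2}C_d(n,B+1)\ll B^{n^2-n}\log B$.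

\subsection{The cyclic case: plan}

Let $M$ be cyclic and $W=\ker q(M)$. In $\mathbb{Q}[x]/(q^k)$ this is the submodule generated by $q^{k-1}$, so $W\cong\mathbb{Q}[x]/(q)$ and $\mathbb{Q}^n/W\cong\mathbb{Q}[x]/(q^{k-1})$. We apply Proposition~\ref{prop:unfold} with $d=e$, $m=e(k-1)$, and $\mathcal{A}$ the set of pairs $(A,A')$ such that $f_A$ is irreducible and $A'$ has both characteristic and minimal polynomial $f_A^{\,k-1}$. This set is stable under conjugation.

Compared with the bound $B^{n^2-em}\log B$ of the coprime case there is a loss and a gain. The map $T$ now has corank $e$, so $e$ entries of $Z$ cannot be averaged; we shall see that this costs a factor of about $s^2B^{-e}$ when $s$ is large. On the other hand $f_{A'}$ is determined by $A$, which saves a factor $B^m$. With the height bound $s\ll B^{em}$ of \eqref{eq:hadamard} the loss would be $B^{2em-e}$, which is too much by a factor $B^{em}$. With $s\ll B^{em/2}$ it is $B^{em-e}$, and the exponent becomes $(n^2-em)+(em-e)-m=n^2-n$, exactly as required. In the smallest case $n=4$, $e=k=2$ we need $H(W)\ll B^2$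 in place of $B^4$. The next three lemmas supply the height bound, the loss and the gain.

\subsection{Three lemmas}

The better height bound uses the whole flag of invariant subspaces. The map $q(M)$ sends each step of the flag injectively into the previous one, so no step has much smaller covolume than the first, while the covolumes of all steps multiply to $1$.

\begin{lemma}\label{lem:flag}
Let $M\in M_n(\mathbb{Z})$ be cyclic with $f_M=q^k$, $\deg q=e$, $k\geq 2$, and let $Q=q(M)$. Then $H(\ker Q)\le\|Q\|^{e(k-1)/2}$.
\end{lemma}

\begin{proof}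
Let $W_j=\ker Q^j$ for $0\le j\le k$. In $\mathbb{Q}[x]/(q^k)$ this is the submodule generated by $q^{k-j}$, so $\dim W_j=ej$. Put $h_j=H(W_j)/H(W_{j-1})$. Then $h_1=H(\ker Q)$ and $\prod_{j=1}^kh_j=H(\mathbb{Q}^n)/H(0)=1$. By Lemma~\ref{lem:height}(d), $h_j$ is the covolume of the rank $e$ lattice $L_j=\Lambda_{W_j}/\Lambda_{W_{j-1}}$ in the quotient metric.

Let $1\le j<k$. The matrix $Q$ maps $W_{j+1}$ into $W_j$ and $W_j$ into $W_{j-1}$, so it induces a linear map $\overline{Q}$ from $W_{j+1}/W_j$ to $W_j/W_{j-1}$. This map is injective: if $Qv\in W_{j-1}$, then $Q^jv=0$. It maps $L_{j+1}$ into $L_j$ because $Q$ is integral. Its norm is at most $\|Q\|$: for every $y\in(W_j)_{\mathbb{R}}$, the distance from $Qv$ to $(W_{j-1})_{\mathbb{R}}$ is at most $|Q(v-y)|\le\|Q\|\,|v-y|$. By (V1) and (V2), $h_j\le\operatorname{covol}(\overline{Q}L_{j+1})\le\|Q\|^eh_{j+1}$. Hence $h_1\le\|Q\|^{e(j-1)}h_j$ for $1\le j\le k$, and multiplying these inequalities gives $h_1^k\le\|Q\|^{ek(k-1)/2}$.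
\end{proof}

For $e=1$, $k=2$ this is the square-root bound noted at the end of Section~\ref{sec:two}.

Next we bound $I(A,A';\ell)$. The entries of $Z$ that are not averaged are counted trivially, by $1+\ell_{ij}$ instead of $\ell_{ij}$. The loss $1+\ell_{ij}^{-1}$ is smallest where $\lambda_i$ is smallest, and up to a constant this is the first row. The irreducibility of $f_A$ lets us place all these entries there.

\begin{lemma}\label{lem:loss}
For $(A,A')\in\mathcal{A}$ there is a set $J\subset\{1,\dots,m\}$ with $|J|=e$ such that, for all $\ell$,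
\[
I(A,A';\ell)\le\prod_{i,j}\ell_{ij}\cdot\prod_{j\in J}\bigl(1+\ell_{1j}^{-1}\bigr).
\]
\end{lemma}

\begin{proof}
Let $q=f_A$. The pairing $(V,S)\mapsto\operatorname{tr}(VS)=\sum_{i,j}V_{ij}S_{ji}$ between rational $e\times m$ matrices $V$ and rational $m\times e$ matrices $S$ is nondegenerate, and
\[
\operatorname{tr}\bigl((XA'-AX)S\bigr)=\operatorname{tr}\bigl(X(A'S-SA)\bigr).
\]
So the annihilator of the image of $T$ over $\mathbb{Q}$ is $\mathcal{S}=\{S:A'S=SA\}$, and $\dim\operatorname{im}T=em-\dim\mathcal{S}$. The elements of $\mathcal{S}$ are the module homomorphisms from $(\mathbb{Q}^e,A)\cong\mathbb{Q}[x]/(q)$ to $(\mathbb{Q}^m,A')\cong\mathbb{Q}[x]/(q^{k-1})$. Such a homomorphism is given by the image of $1$, which can be any element killed by $q$. These elements form the submodule generated by $q^{k-2}$, so $\dim\mathcal{S}=e$.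

The kernel of $S\in\mathcal{S}$ is a submodule of $\mathbb{Q}[x]/(q)$, which is simple because $q$ is irreducible. So a nonzero $S$ is injective, and the map $S\mapsto Se_1$ to the first column is injective on $\mathcal{S}$. Its image is an $e$-dimensional subspace of $\mathbb{Q}^m$, so there is a set $J$ of $e$ coordinates for which $S\mapsto(S_{j1})_{j\in J}$ is a bijection $\mathcal{S}\to\mathbb{Q}^e$. Let $\mathcal{E}=\{(1,j):j\in J\}$ and let $\mathcal{E}'$ be the set of the remaining $em-e$ positions. If $V\in\operatorname{im}T$ vanishes on $\mathcal{E}'$, then $\sum_{j\in J}V_{1j}S_{j1}=\operatorname{tr}(VS)=0$ for all $S\in\mathcal{S}$, so $V=0$. Thus the projection to the coordinates in $\mathcal{E}'$ is injective on $\operatorname{im}T$, and since the dimensions agree it is bijective. The composite of $T$ with this projection is therefore a surjective linear map $\mathbb{R}^{e\times m}\to\mathbb{R}^{\mathcal{E}'}$ with an integer matrix.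

For each $X$, the entries of $Z$ in $\mathcal{E}$ can be chosen in at most $\prod_{j\in J}(1+\ell_{1j})$ ways, since a closed interval of length $\ell$ contains at most $1+\ell$ integers. By Lemma~\ref{lem:torus}, the number of choices for the entries in $\mathcal{E}'$ has mean value $\prod_{\mathcal{E}'}\ell_{ij}$ over $X$. Multiply the two bounds and write $1+\ell=\ell(1+\ell^{-1})$.
\end{proof}

The gain comes from the fact that a prescribed characteristic polynomial determines the diagonal of a matrix up to boundedly many choices.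

\begin{lemma}\label{lem:diag}
Let $f\in\mathbb{C}[x]$ be monic of degree $r$. If the off-diagonal entries of an $r\times r$ complex matrix are fixed, there are at most $r^r$ choices of its diagonal entries for which its characteristic polynomial is $f$.
\end{lemma}

\begin{proof}
Let $y_1,\dots,y_r$ be the diagonal entries and $\sigma_1,\dots,\sigma_r$ their elementary symmetric polynomials. The coefficient of $x^{r-i}$ in the characteristic polynomial is $(-1)^i$ times the sum of the principal $i\times i$ minors. As a polynomial in $y$, a principal minor is the product of its diagonal entries plus terms of lower degree. So the condition is a system $g_1=\dots=g_r=0$ with $g_i=\sigma_i+(\text{terms of degree}<i)$. Let $\mathfrak{a}=(g_1,\dots,g_r)\subset\mathbb{C}[y_1,\dots,y_r]$.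

We claim that the $r^r$ monomials with all exponents less than $r$ span $\mathbb{C}[y]/\mathfrak{a}$, and argue by induction on the degree of a monomial. A monomial not in this set has the form $y_j^ru$. Since $y_j$ is a root of $\prod_i(x-y_i)$, we have $y_j^r=\sum_{i=1}^r(-1)^{i-1}\sigma_iy_j^{r-i}$. Modulo $\mathfrak{a}$ we may replace $\sigma_i$ by $\sigma_i-g_i$, which has degree less than $i$. So $y_j^ru$ is congruent to a polynomial of smaller degree, and the claim follows. Finally, evaluation at $p$ distinct solutions is a linear map $\mathbb{C}[y]/\mathfrak{a}\to\mathbb{C}^p$, which is surjective by interpolation. Hence $p\le r^r$.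
\end{proof}

\subsection{The cyclic case: conclusion}

By Lemma~\ref{lem:flag} and \eqref{eq:norm}, $H(W)\le Y:=(2nB)^{e^2(k-1)/2}=(2nB)^{em/2}$. So the number of cyclic $M$ in the box is at most $|\mathcal{P}(\mathcal{A},Y)|$, and $Y\le B^{c_0}$ for a suitable $c_0$.

Let $1/C_0\le s\le C_0Y$, $t\in\Omega(s)$, $\tau\in\Omega'(s)$. Since $t_1\le2^{i-1}t_i$ and $\prod t_i=1$, we have $t_1\ll1$ and $\lambda_1\ll s^{1/e}$. Since all $\mu_j\ge1/C_0$ and $\prod\mu_j=s$, we have $\prod_{j\in R}\mu_j\ll s$ for every subset $R\subset\{1,\dots,m\}$. Expanding the product in Lemma~\ref{lem:loss}, with $\ell_{1j}^{-1}=\lambda_1\mu_j/(C_0B)$,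
\[
\prod_{j\in J}\bigl(1+\ell_{1j}^{-1}\bigr)=\sum_{R\subset J}\Bigl(\frac{\lambda_1}{C_0B}\Bigr)^{|R|}\prod_{j\in R}\mu_j\ll1+\sum_{r=1}^es\Bigl(\frac{s^{1/e}}{B}\Bigr)^r .
\]
Now $s\ll B^{em/2}$, so $s^{1/e}/B\ll B^{m/2-1}$, and $B^{m/2-1}\ge1$ because $m=e(k-1)\ge2$. Hence every term of the sum is $\ll B^{em/2}B^{e(m/2-1)}=B^{em-e}$, and $B^{em-e}\ge1$. Together with the evaluation of $\prod\ell_{ij}$ in \eqref{eq:Iexact}, this gives
\[
I(A,A';\ell)\ll B^{2em-e}s^{-n}.
\]

Given $A$, the polynomial $f_{A'}=f_A^{\,k-1}$ is determined. By Lemma~\ref{lem:diag} there are at most $m^m\prod_{i\ne j}(1+2C_0B\tau_j/\tau_i)$ matrices $A'\in\mathcal{B}(\tau)$ with $(A,A')\in\mathcal{A}$. By Lemma~\ref{lem:blocks}, the integral over $\tau$ contributes $\ll B^{m^2-m}$, and the sum over $A$ together with the integral over $t$ contributes $\ll B^{e^2}$. Proposition~\ref{prop:unfold} gives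
\[
|\mathcal{P}(\mathcal{A},Y)|\ll B^{2em-e}\,B^{e^2}\,B^{m^2-m}\int_{1/C_0}^{C_0Y}\frac{\mathrm{d}s}{s}\ll B^{n^2-n}\log B,
\]
because $e+m=n$. With Section~\ref{sec:noncyclic}, this proves Proposition~\ref{prop:power}. \qed

\section{Proof of parts (b) and (c)}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
A reducible monic integer cubic has a monic factor of degree $1$ over $\mathbb{Z}$, hence an integer root. So $N^*(3,B)=0$. Let $n\ge4$, and let $M$ be in the box with $f_M$ reducible and without an integer root. Then every irreducible factor of $f_M$ has degree at least $2$.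

If $f_M$ has two distinct monic irreducible factors, write $f_M=q^rh$ with $q$ irreducible, $r\geq 1$, $q\nmid h$ and $h\ne1$. This is a coprime factorization with both degrees in $[2,n-2]$. By part (a) and \eqref{eq:dn}, there are $\ll B^{n^2-2(n-2)}\log B\le B^{n^2-n}\log B$ such $M$. Otherwise $f_M=q^k$ with $q$ irreducible of degree $e\ge2$ and $k\ge2$. Proposition~\ref{prop:power}, summed over the finitely many pairs $(e,k)$ with $ek=n$, shows that there are $\ll B^{n^2-n}\log B$ such $M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]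
Let $n\geq 3$. If $f_M$ has an integer root $\kappa$, then $|\kappa|\le nB$, and $M-\kappa I$ is a singular integer matrix with entries bounded by $(n+1)B$. By Theorem~\ref{thm:katz} there are $\ll B^{n^2-n}\log B$ such matrices for each of the $O(B)$ values of $\kappa$. So $\ll B^{n^2-n+1}\log B$ matrices in the box have a characteristic polynomial with an integer root. The other matrices counted by $N(n,B)$ are counted by $N^*(n,B)$, and part (b) gives $N(n,B)\ll B^{n^2-n+1}\log B$. The matching lower bound is \eqref{eq:lower}.
\end{proof}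

\begin{remark}
The upper bound in part (c) can also be obtained without Theorem~\ref{thm:katz}. Let $\kappa$ be an integer root of $f_M$ of multiplicity $r$. If $r<n$, then $f_M=(x-\kappa)^rh$ is a coprime factorization, and part (a) applies with $r(n-r)\ge n-1$. If $r=n$, there are $O(B)$ choices for $\kappa$, at most $(2B+1)^{n^2-n}$ choices for the off-diagonal entries, and at most $n^n$ choices for the diagonal by Lemma~\ref{lem:diag}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Borel}
Borel, \emph{Introduction aux groupes arithm\'etiques}.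

\bibitem{Rivin}
Igor Rivin, \emph{Counting Reducible Matrices, Polynomials, and Surface and Free Group Automorphisms}, arXiv:math/0604489 (2006).

\end{thebibliography}
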